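\title{Loewner's systolic inequality for all aspherical surfaces}

\begin{abstract}
We prove that every Riemannian metric on every closed aspherical surface satisfies $\operatorname{sys}^2/\operatorname{area}\le 2/\sqrt3$, with equality only for the flat hexagonal torus. For surfaces of Euler characteristic $-m<0$ we obtain an explicit bound that is less than $1.14$ for all $m$ and is at most $(\frac2\pi+o(1))\frac{\ln^2 m}{m}$ as $m\to\infty$. The proof compares the metric with the hyperbolic metric in its conformal class. The hyperbolic integral of a cone function over a ball of radius half the systole is bounded from below, on average, by the invariance of Liouville measure under the geodesic flow, and from above by a Saint-Venant inequality in the hyperbolic plane.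
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, surfaces are closed and connected, orientable or not, and metrics are smooth Riemannian metrics. If the surface $\Sigma$ is not simply connected, the \emph{systole} $\operatorname{sys}=\operatorname{sys}(g)$ of a metric $g$ is the least length of a loop in $\Sigma$ that cannot be contracted to a point. The ratio $\operatorname{sys}^2/\operatorname{area}$ does not change when $g$ is multiplied by a constant. An upper bound for it says that a surface without short noncontractible loops has large area, whatever its curvature.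

Two examples set the scale. The flat torus $\mathbb C/\mathbb Z[e^{i\pi/3}]$ has systole $1$ and area $\sqrt3/2$, so its ratio is $2/\sqrt3\approx1.1547$; Loewner proved in 1949 that no metric on the torus has a larger ratio (the theorem was published by Pu \cite{Pu}). The round $\mathbb{RP}^2$ of curvature $1$ has area $2\pi$, and its noncontractible loops lift to paths between antipodal points of the sphere, so its systole is $\pi$ and its ratio is $\pi/2>2/\sqrt3$. Loewner's constant therefore cannot serve for all surfaces. A surface is \emph{aspherical} if its higher homotopy groups vanish; this holds if and only if its fundamental group is infinite, if and only if its Euler characteristic $\chi$ is nonpositive, if and only if it is homeomorphic to neither $S^2$ nor $\mathbb{RP}^2$. The conjecture stated in \cite{KK} is that every metric on every aspherical surface satisfies Loewner's bound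
\begin{equation}\label{eq:loewner}
\frac{\operatorname{sys}^2}{\operatorname{area}}\le\frac{2}{\sqrt3}.
\end{equation}
Besides the torus, \eqref{eq:loewner} was proved for the Klein bottle by Bavard \cite{Bavard}. Gromov's asymptotic estimate implies it for orientable surfaces of genus greater than $50$, Katz and Sabourau extended this to genus at least $20$, and it is also known for the orientable surface of genus $2$. We prove the conjecture.

\begin{theorem}\label{thm:main}
Every metric on every closed aspherical surface satisfies \eqref{eq:loewner}. Equality holds only for flat tori homothetic to $\mathbb C/\mathbb Z[e^{i\pi/3}]$. The only closed surface that is not simply connected and on which \eqref{eq:loewner} fails for some metric is $\mathbb{RP}^2$.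
\end{theorem}

The substance of the proof is one estimate, valid for all surfaces with $\chi<0$. For an integer $m\ge1$ put
\[
Q_m=\sqrt{m^2-2m\ln\Big(1+\frac m2\Big)},
\]
which is a positive real number because $\ln(1+t)<t$ for $t>0$. The function $R\mapsto\sinh R-R$ increases strictly from $0$ to $\infty$ on $[0,\infty)$; let $R_m>0$ be the unique solution of $\sinh R-R=Q_m$.

\begin{theorem}\label{thm:sinh}
Let $\Sigma$ be a closed surface, orientable or not, with $\chi(\Sigma)=-m<0$. For every metric on $\Sigma$, the number $R=\operatorname{sys}\cdot\sqrt{\pi m/(2\operatorname{area})}$ satisfies $\sinh R-R\le Q_m$. Equivalently,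
\[
\frac{\operatorname{sys}^2}{\operatorname{area}}\le\frac{2R_m^2}{\pi m}.
\]
\end{theorem}

The two forms are equivalent because $\operatorname{sys}^2/\operatorname{area}=2R^2/(\pi m)$. The number $R$ is scale invariant, and if the metric is scaled to have area $2\pi m$, the area of a hyperbolic metric on $\Sigma$, then $R$ is half the systole.

\begin{theorem}\label{thm:114}
Every metric on every closed surface with $\chi<0$ satisfies
\[
\frac{\operatorname{sys}^2}{\operatorname{area}}<1.14<\frac2{\sqrt3}.
\]
\end{theorem}

\begin{corollary}\label{cor:asym}
As $m\to\infty$, all metrics on closed surfaces with $\chi=-m$ satisfy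
\[
\frac{\operatorname{sys}^2}{\operatorname{area}}\le\Big(\frac2\pi+o(1)\Big)\frac{\ln^2m}{m},
\]
where $o(1)$ depends only on $m$. For the orientable surface of genus $h$ the bound is $\big(\frac1\pi+o(1)\big)\frac{\ln^2h}{h}$.
\end{corollary}

Section~\ref{sec:models} treats the torus and the hyperbolic metrics by hand; each contributes one ingredient, and the hyperbolic case shows which quantity to estimate. Section~\ref{sec:cone} estimates it from below for an arbitrary metric, and Section~\ref{sec:sv} proves the inequality that estimates it from above. Theorem~\ref{thm:sinh} follows in Section~\ref{sec:proofA}, and the other statements in Section~\ref{sec:conseq}.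

\section{Model cases}\label{sec:models}

\subsection{The torus: averaging the conformal factor}\label{ss:torus}

Let $g$ be a metric on the torus. By uniformization $g=\rho^2g_0$, where $\rho>0$ is smooth and $g_0$ is the flat metric on $\mathbb C/\Lambda$ for a lattice $\Lambda$. Scaling and rotating $\Lambda$, we may take $\Lambda=\mathbb Z+\tau\mathbb Z$ with $1$ a shortest nonzero vector, $\operatorname{Im}\tau>0$ and $|\operatorname{Re}\tau|\le\frac12$. Then $|\tau|\ge1$, so the flat area $A=\operatorname{Im}\tau$ is at least $\sqrt3/2$, with equality only for $\tau=\pm\frac12+i\frac{\sqrt3}2$, that is, for $\Lambda=\mathbb Z[e^{i\pi/3}]$.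

For each point $x$ the loop $s\mapsto x+s$, $0\le s\le1$, is noncontractible, so $\operatorname{sys}(g)\le\int_0^1\rho(x+s)\,ds$. Average over $x$. Translations preserve the flat area element $dx$, so with the Cauchy--Schwarz inequality
\[
\operatorname{sys}(g)\le\frac1A\int\rho\,dx\le\Big(\frac1A\int\rho^2\,dx\Big)^{1/2}=\Big(\frac{\operatorname{area}(g)}{A}\Big)^{1/2}.
\]
Hence $\operatorname{sys}^2/\operatorname{area}\le1/A\le2/\sqrt3$, and equality forces $\rho$ to be constant and $\Lambda=\mathbb Z[e^{i\pi/3}]$. This is Loewner's theorem with its equality case.

The proof controls $g$-lengths on average over a family of curves that covers the surface evenly, and these curves are closed. When $\chi<0$ the reference metric is hyperbolic, and a free homotopy class contains only one closed geodesic. The family of \emph{all} geodesic segments of a given length still covers the surface evenly, but these segments are not closed, so the systole has to enter in another way.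

\subsection{Hyperbolic metrics: the embedded ball}\label{ss:ball}

Let $\widetilde\Sigma$ be the universal cover of $\Sigma$, let $\Gamma$ be its group of deck transformations, and let $d_g$ be the distance on $\widetilde\Sigma$ for the lift of $g$.

\begin{lemma}\label{lem:embed}
For every $x\in\widetilde\Sigma$, the covering map is injective on the ball $\{y: d_g(x,y)<\frac12\operatorname{sys}(g)\}$.
\end{lemma}

\begin{proof}
Suppose $y$ and $\gamma y$ lie in the ball, with $1\ne\gamma\in\Gamma$. Then some path from $y$ through $x$ to $\gamma y$ has length less than $\operatorname{sys}(g)$. It projects to a loop of the same length, and this loop is noncontractible because its lift ends at $\gamma y\neq y$. This contradicts the definition of the systole.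
\end{proof}

In polar coordinates $(t,\theta)$ about any point, the hyperbolic plane $\mathbb H^2$ has metric $dt^2+\sinh^2t\,d\theta^2$. The disc of radius $t$ has area $\alpha(t)$ and perimeter $\ell(t)$ given by
\begin{equation}\label{eq:disc}
\alpha(t)=2\pi(\cosh t-1),\qquad \ell(t)=\alpha'(t)=2\pi\sinh t,\qquad \ell^2=4\pi\alpha+\alpha^2;
\end{equation}
the last identity is $\sinh^2t=(\cosh t-1)(\cosh t+1)$.

Let $g_0$ be a hyperbolic metric (curvature $-1$) on a surface with $\chi=-m$. By the Gauss--Bonnet theorem its area is $A=2\pi m$, so $R=\frac12\operatorname{sys}(g_0)$. By Lemma~\ref{lem:embed}, $\alpha(R)\le A$, that is, $R\le r_m$ where $\cosh r_m=1+m$. The function $(\cosh r-1)/r^2=\sum_{j\ge1}r^{2j-2}/(2j)!$ is increasing, and $r_1=\ln(2+\sqrt3)<1.317$, so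
\begin{equation}\label{eq:packing}
\frac{\operatorname{sys}^2}{\operatorname{area}}\le\frac{2r_m^2}{\pi(\cosh r_m-1)}\le\frac{2r_1^2}{\pi}<1.105 .
\end{equation}
Thus all hyperbolic metrics satisfy \eqref{eq:loewner} with some room, and the room grows with $m$ because hyperbolic discs grow exponentially. This is the reason to expect the conjecture to hold. The task is to carry the estimate over to a metric $\rho^2g_0$ about which we know only an average of $\rho$, and to lose less than the gap between $1.105$ and $1.1547$.

\subsection{Hyperbolic metrics again: the cone function}\label{ss:cone0}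

An average bound on distances says little about the area of a ball, since membership in the ball depends discontinuously on the distance. It says more about a quantity that is linear in the distance. So we redo the hyperbolic case with the cone function $v(y)=(R-d_0(x,y))_+$, where $d_0$ is the hyperbolic distance and $s_+=\max(s,0)$. Let $dy$ denote the hyperbolic area element. Integration by parts gives
\begin{equation}\label{eq:coneint}
\int_{\mathbb H^2}v\,dy=2\pi\int_0^R(R-t)\sinh t\,dt=2\pi\big[(R-t)\cosh t+\sinh t\big]_0^R=2\pi(\sinh R-R).
\end{equation}
We bound the same integral from above through the area of the support and the energy $\int|\nabla v|^2$. Let $v=f(t)$ be any radial Lipschitz function that vanishes for $t\ge R$. Integrating by parts and applying Cauchy--Schwarz,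
\[
\int v\,dy=\int_0^Rf\alpha'\,dt=-\int_0^Rf'\alpha\,dt\le\Big(\int_0^Rf'^2\,\ell\,dt\Big)^{1/2}\Big(\int_0^R\frac{\alpha^2}{\ell^2}\,\ell\,dt\Big)^{1/2}.
\]
The first factor is the square root of the energy. In the second, substitute $b=\alpha(t)$, $db=\ell\,dt$, and use $\alpha^2/\ell^2=b/(4\pi+b)$ from \eqref{eq:disc}. With
\begin{equation}\label{eq:T}
T(a)=\int_0^a\frac{b}{4\pi+b}\,db=a-4\pi\ln\Big(1+\frac{a}{4\pi}\Big)
\end{equation}
we obtain
\begin{equation}\label{eq:radial}
\Big(\int v\,dy\Big)^2\le T(\alpha(R))\int|\nabla v|^2\,dy ,
\end{equation}
with equality when $-f'$ is a positive multiple of $\alpha/\ell=\tanh(t/2)$ on $(0,R)$.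

For the cone function, $|\nabla v|=1$ on the disc, so the energy is $\alpha(R)\le A$; also $T(\alpha(R))\le T(A)$. Since $T(2\pi m)=2\pi\big(m-2\ln(1+\frac m2)\big)$, we have
\begin{equation}\label{eq:Q}
\sqrt{A\,T(A)}=2\pi Q_m\qquad(A=2\pi m),
\end{equation}
and \eqref{eq:coneint} and \eqref{eq:radial} give $\sinh R-R\le Q_m$. This is Theorem~\ref{thm:sinh} for $g_0$. It was deduced from $\alpha(R)\le A$, so it cannot improve on \eqref{eq:packing}; for $m=1$ it gives about $1.137$ (Remark~\ref{rem:num}), which is still below $2/\sqrt3$. Its merit is that every step survives for an arbitrary metric: \eqref{eq:coneint} becomes a lower bound on average over the center $x$, the bounds on support and energy hold for every $x$, and \eqref{eq:radial} holds without radial symmetry.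

\section{The cone function of an arbitrary metric}\label{sec:cone}

Fix a surface $\Sigma$ with $\chi(\Sigma)=-m<0$ and a metric $g$ on it. Put $A=2\pi m$ and scale $g$ so that $\operatorname{area}(g)=A$. Then $R=\frac12\operatorname{sys}(g)$.

\subsection{The hyperbolic metric in the conformal class}

There is a hyperbolic metric $g_0$ on $\Sigma$ and a smooth function $\rho>0$ with $g=\rho^2g_0$. For orientable $\Sigma$ this is the uniformization theorem. Moreover, $g_0$ is then unique: if $g_0$ and $e^{2u}g_0$ both have curvature $-1$, the formula for the curvature under a conformal change gives $\Delta u=e^{2u}-1$, so $u\le0$ at a maximum of $u$ and $u\ge0$ at a minimum, and $u\equiv0$. If $\Sigma$ is nonorientable, lift $g$ to the orientation double cover, which has Euler characteristic $-2m<0$. The deck involution is an isometry of the lifted metric, so it pulls the hyperbolic metric in that conformal class back to a hyperbolic metric in the same class. By uniqueness it preserves this metric, which therefore descends to $\Sigma$. In both cases $\operatorname{area}(g_0)=A$ by Gauss--Bonnet.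

From now on $dx$, $dy$ and $|\cdot|$ denote the area element and the area for $g_0$, and gradients are taken for $g_0$. The normalization reads $\int_\Sigma\rho^2\,dx=A$, and Cauchy--Schwarz gives
\begin{equation}\label{eq:meanrho}
\frac1A\int_\Sigma\rho\,dx\le1 .
\end{equation}
The universal cover with the lift of $g_0$ is $\mathbb H^2$, and $\Gamma$ acts on it by isometries of both $d_0$ and $d_g$. We write $\rho$ also for the lift of $\rho$. Since $\Sigma$ is compact, $\rho_{\min}d_0\le d_g\le\rho_{\max}d_0$ with $0<\rho_{\min}\le\rho_{\max}<\infty$. For $x\in\mathbb H^2$ define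
\[
v_x(y)=\big(R-d_g(x,y)\big)_+,\qquad \Omega_x=\{v_x>0\},\qquad V(x)=\int_{\mathbb H^2}v_x(y)\,dy .
\]
The function $v_x$ is built from $g$ but integrated against $g_0$. It is Lipschitz for $d_0$ and vanishes outside the hyperbolic disc of radius $R/\rho_{\min}$ about $x$. Since $|v_x-v_{x'}|\le d_g(x,x')$, the function $V$ is continuous, and since $v_{\gamma x}(\gamma y)=v_x(y)$ and $\gamma$ preserves $dy$, it is $\Gamma$-invariant. We regard $V$ as a function on $\Sigma$.

\subsection{The lower bound on average}

At a single point $V$ can be small: if $\rho\ge M$ on the hyperbolic disc of radius $R/M$ about $x$, then $\Omega_x$ lies in that disc. But by \eqref{eq:meanrho}, $\rho$ cannot be large everywhere, and the geodesic flow turns this into a statement about distances.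

Let $S\Sigma$ be the unit tangent bundle of $g_0$, with fiber $S_x$ over $x$. For $\xi\in S\Sigma$ let $c_\xi$ be the $g_0$-geodesic with $c_\xi'(0)=\xi$. The geodesic flow is $\phi_s(\xi)=c_\xi'(s)$. The Liouville measure is $d\mu=d\xi\,dx$, where $d\xi$ is arc length on the circles $S_x$; it needs no orientation, and its total mass is $2\pi A$. Liouville's theorem states that each $\phi_s$ preserves $\mu$. Applied to the function $\xi\mapsto\rho(c_\xi(0))$, it gives
\begin{equation}\label{eq:liouville}
\int_{S\Sigma}\rho(c_\xi(s))\,d\mu(\xi)=2\pi\int_\Sigma\rho\,dx\qquad\text{for every }s .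
\end{equation}
This replaces translation invariance on the torus. For $t\ge0$ let $D_t(\xi)=d_g(\tilde c(0),\tilde c(t))$, where $\tilde c$ is any lift of $c_\xi$ to $\mathbb H^2$; the value does not depend on the lift because $d_g$ is $\Gamma$-invariant.

\begin{lemma}\label{lem:mean}
For every $t\ge0$, the mean of $D_t$ is at most $t$: $\ \int_{S\Sigma}D_t\,d\mu\le2\pi A\,t$.
\end{lemma}

\begin{proof}
The $g$-length of $\tilde c|_{[0,t]}$ is $\int_0^t\rho(c_\xi(s))\,ds$, and it is at least $D_t(\xi)$. Integrating over $S\Sigma$ and using \eqref{eq:liouville} and \eqref{eq:meanrho},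
\[
\int_{S\Sigma}D_t\,d\mu\le\int_0^t\int_{S\Sigma}\rho(c_\xi(s))\,d\mu(\xi)\,ds=2\pi t\int_\Sigma\rho\,dx\le2\pi A\,t.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:lower}
$\displaystyle\frac1A\int_\Sigma V\,dx\ge2\pi(\sinh R-R)$.
\end{proposition}

\begin{proof}
In hyperbolic polar coordinates about a lift of $x$,
\[
V(x)=\int_0^\infty\!\!\int_{S_x}\big(R-D_t(\xi)\big)_+\,d\xi\,\sinh t\,dt\ \ge\ \int_0^R\!\!\int_{S_x}\big(R-D_t(\xi)\big)\,d\xi\,\sinh t\,dt ,
\]
where we used $s_+\ge s$ for $t\le R$ and $s_+\ge0$ for $t>R$. (The cut is made at $t=R$ because the lower bound $R-t$ for the mean of $R-D_t$ changes sign there.) Integrate over $\Sigma$ and apply Lemma~\ref{lem:mean}: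
\[
\int_\Sigma V\,dx\ge\int_0^R\Big(2\pi AR-\int_{S\Sigma}D_t\,d\mu\Big)\sinh t\,dt\ge2\pi A\int_0^R(R-t)\sinh t\,dt .
\]
By \eqref{eq:coneint} the right side is $2\pi A(\sinh R-R)$.
\end{proof}

\subsection{Support and energy}

It remains to bound $V(x)$ from above, and here the systole is used, for the only time. By Lemma~\ref{lem:embed}, $\Omega_x$ injects into $\Sigma$, so $|\Omega_x|\le A$. Together with $v_x\le R$ this gives $V\le AR$, hence $\sinh R\le(m+1)R$. That is too weak: for $m=1$ it allows $R=2$, since $\sinh2<e^2/2<4$, and $R=2$ corresponds to the ratio $8/\pi>2.5$. The estimate ignores that $v_x$ has to descend to $0$ at the boundary of $\Omega_x$ and cannot do so steeply everywhere. The hyperbolic slope of $v_x$ is at most $\rho$, and it is exactly $\int\rho^2$ that we control, because $\Omega_x$ injects and the $g$-area of $\Sigma$ is $A$.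

\begin{lemma}\label{lem:energy}
For every $x\in\mathbb H^2$ we have $|\Omega_x|\le A$ and $\int_{\mathbb H^2}|\nabla v_x|^2\,dy\le A$.
\end{lemma}

\begin{proof}
The covering map is a local isometry for the lifts of both metrics, and it is injective on $\Omega_x$. Hence $|\Omega_x|\le\operatorname{area}(g_0)=A$ and $\int_{\Omega_x}\rho^2\,dy\le\operatorname{area}(g)=A$. By Rademacher's theorem the Lipschitz function $v_x$ is differentiable at almost every point $y$. At such a point outside $\Omega_x$, $v_x$ attains its minimum $0$, so $\nabla v_x(y)=0$. At such a point in $\Omega_x$, let $c$ be a unit speed hyperbolic geodesic with $c(0)=y$. For $s>0$,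
\[
|v_x(c(s))-v_x(y)|\le d_g(y,c(s))\le\int_0^s\rho(c(r))\,dr .
\]
Dividing by $s$ and letting $s\to0$, for every direction of $c$, gives $|\nabla v_x(y)|\le\rho(y)$. Therefore $\int|\nabla v_x|^2\,dy\le\int_{\Omega_x}\rho^2\,dy\le A$.
\end{proof}

\section{A Saint-Venant inequality in the hyperbolic plane}\label{sec:sv}

The best constant $C$ in $(\int v)^2\le C\int|\nabla v|^2$, over functions $v$ supported in a domain, is the torsional rigidity of the domain, and a Saint-Venant inequality bounds it by its value for the disc of the same area. We prove this in $\mathbb H^2$. In \eqref{eq:radial} the circles about the center were used through the relation between their lengths and the areas they enclose. For a general function their place is taken by level curves, and the relation becomes the isoperimetric inequality. A superlevel set may have holes and several components, so we need the inequality in that generality. Put $I(a)=\sqrt{4\pi a+a^2}$, the perimeter of the disc of area $a$ by \eqref{eq:disc}.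

\begin{lemma}\label{lem:iso}
Let $E\subset\mathbb H^2$ be a nonempty compact subsurface with smooth boundary, of area $a$ and boundary length $p$. Then $p\ge I(a)$.
\end{lemma}

\begin{proof}
The boundary consists of disjoint smooth Jordan curves $C_1,\dots,C_n$; let $a_i$ be the area of the disc bounded by $C_i$. The classical isoperimetric inequality of the hyperbolic plane (see \cite{BZ}) states that $C_i$ has length at least $I(a_i)$. The area form of $\mathbb H^2$ is exact, say equal to $d\eta$. Orient each $C_i$ as part of $\partial E$. Stokes' theorem for $E$ and for each disc gives $a=\sum_i\int_{C_i}\eta=\sum_i\pm a_i\le\sum_ia_i$. Since $I(b)\ge b$,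
\[
p^2\ge\Big(\sum_iI(a_i)\Big)^2\ge\sum_i(4\pi a_i+a_i^2)+2\sum_{i<j}a_ia_j=I\Big(\sum_ia_i\Big)^2\ge I(a)^2,
\]
the last step because $I$ is increasing.
\end{proof}

\begin{proposition}\label{prop:sv}
Let $v\ge0$ be a compactly supported Lipschitz function on $\mathbb H^2$ with $|\{v>0\}|\le A$. Then, with $T$ as in \eqref{eq:T},
\[
\Big(\int v\,dy\Big)^2\le T(A)\int|\nabla v|^2\,dy .
\]
\end{proposition}

By the equality case of \eqref{eq:radial}, taken on the disc of area $A$, the constant $T(A)$ cannot be lowered.

\begin{proof}
\emph{Step 1: reduction to smooth functions.} Lemma~\ref{lem:iso} needs smooth level curves, so we approximate $v$ without enlarging the set $\Omega=\{v>0\}$. For $\varepsilon>0$ let $v_\varepsilon=(v-\varepsilon)_+$. Its support lies in $\{v\ge\varepsilon\}$, a compact subset of the open set $\Omega$. Since $|v_\varepsilon(y)-v_\varepsilon(z)|\le|v(y)-v(z)|$, we have $|\nabla v_\varepsilon|\le|\nabla v|$ wherever both functions are differentiable, and $\int v_\varepsilon\to\int v$ as $\varepsilon\to0$. In the Poincar\'e disc model, where the hyperbolic and Euclidean metrics are comparable on compact sets,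 convolve $v_\varepsilon$ with a nonnegative mollifier of small support. This gives nonnegative functions in $C_c^\infty(\Omega)$, supported in a fixed compact set, that converge to $v_\varepsilon$ in $L^1$ and whose gradients converge in $L^2$. It therefore suffices to treat $w\in C_c^\infty(\mathbb H^2)$ with $w\ge0$, $w\not\equiv0$, and $M:=|W|\le A$, where $W=\{w>0\}$.

\emph{Step 2: the main estimate.} For $\tau>0$ let $a(\tau)=|\{w>\tau\}|$ and let $L(\tau)$ be the length ($1$-dimensional Hausdorff measure) of $\{w=\tau\}$. We use the layer-cake formula $\int w=\int_0^\infty a(\tau)\,d\tau$ and the coarea formula, which for a Borel function $\psi\ge0$ on $(0,\infty)$ reads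
\[
\int_W\psi(w)\,|\nabla w|\,dy=\int_0^\infty\psi(\tau)L(\tau)\,d\tau .
\]
Let $k(b)=b/(4\pi+b)$, so that $k(b)=b^2/I(b)^2$ for $b>0$, and take $\psi(\tau)=\sqrt{k(a(\tau))}$, a monotone function of $\tau$. By Sard's theorem almost every $\tau>0$ is a regular value of $w$. For such $\tau$, either $a(\tau)=0$, or $\{w\ge\tau\}$ is a nonempty compact subsurface of area $a(\tau)$ with smooth boundary $\{w=\tau\}$, and then Lemma~\ref{lem:iso} gives $a(\tau)=\psi(\tau)I(a(\tau))\le\psi(\tau)L(\tau)$. In both cases $a(\tau)\le\psi(\tau)L(\tau)$. Hence
\[
\int w\,dy\le\int_0^\infty\psi L\,d\tau=\int_W\psi(w)|\nabla w|\,dy\le\Big(\int_Wk\big(a(w(y))\big)\,dy\Big)^{1/2}\Big(\int|\nabla w|^2\,dy\Big)^{1/2}.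
\]

\emph{Step 3: the first factor is at most $T(A)^{1/2}$.} The number $a(w(y))$ is the area of the set of points at which $w$ is larger than at $y$. In the radial computation this was the variable $b$, uniformly distributed on $[0,M]$. In general $w$ may be constant on sets of positive area, $a$ may jump, and the substitution is not available; but the one-sided bound
\begin{equation}\label{eq:distr}
\big|\{y\in W:a(w(y))>b\}\big|\le M-b\qquad(0<b<M)
\end{equation}
holds, and it is the side we need because $k$ is increasing. To prove \eqref{eq:distr}, note that $a$ is nonincreasing, vanishes for large $\tau$, and tends to $M>b$ as $\tau\downarrow0$. So $\{\tau>0:a(\tau)>b\}$ is an interval with endpoints $0$ and some $\tau_b\in(0,\infty)$. It does not contain $\tau_b$, because $a$ is right-continuous and $a(\tau_b)>b$ would persist to the right of $\tau_b$. The set in \eqref{eq:distr} is therefore $\{0<w<\tau_b\}$, of area $M-|\{w\ge\tau_b\}|$. Finally, $\{w\ge\tau_b\}$ is the decreasing intersection of the sets $\{w>\tau\}$ as $\tau\uparrow\tau_b$, each of area greater than $b$, so $|\{w\ge\tau_b\}|\ge b$.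

For $b\ge M$ the set in \eqref{eq:distr} is empty. Since $k(0)=0$ and $k'>0$, we may write $k(s)=\int_0^\infty k'(b)\mathbf 1_{\{s>b\}}\,db$, and Fubini's theorem, \eqref{eq:distr} and an integration by parts give
\[
\int_Wk(a(w))\,dy\le\int_0^Mk'(b)(M-b)\,db=\int_0^Mk(b)\,db=T(M)\le T(A).\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:sinh} and the role of negative curvature}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:sinh}]
Since $R$ is scale invariant, we may use the normalization of Section~\ref{sec:cone}. For every $x$, the function $v_x$ is nonnegative, Lipschitz and compactly supported. Proposition~\ref{prop:sv}, Lemma~\ref{lem:energy} and \eqref{eq:Q} give $V(x)\le\sqrt{T(A)\,A}=2\pi Q_m$. The mean of $V$ over $\Sigma$ is then at most $2\pi Q_m$, and by Proposition~\ref{prop:lower} it is at least $2\pi(\sinh R-R)$. Hence $\sinh R-R\le Q_m$, that is, $R\le R_m$.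
\end{proof}

No curvature assumption on $g$ and no orientation were used. The hypothesis $\chi<0$ enters through the geometry of the reference metric, and it cannot be relaxed to $\chi\le0$ without losing the constant.

\begin{remark}\label{rem:flat}
Let $\chi(\Sigma)=0$ and run the same argument with a flat metric $g_0$ conformal to $g$, both of area $A$, and $R=\frac12\operatorname{sys}(g)$. Then $\sinh t$ is replaced by $t$, and $I(a)$ by $\sqrt{4\pi a}$, so $k(b)=b/(4\pi)$ and $T(A)=A^2/(8\pi)$. The conclusion becomes
\[
\frac{\pi R^3}{3}=2\pi\int_0^R(R-t)\,t\,dt\le\sqrt{A\cdot\frac{A^2}{8\pi}},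
\qquad\text{that is,}\qquad
\frac{\operatorname{sys}^2}{\operatorname{area}}=\frac{4R^2}{A}\le\frac{2\sqrt[3]9}{\pi}.
\]
This constant exceeds $2/\sqrt3$, since $\sqrt[3]9\cdot\sqrt3>2\sqrt3>\pi$. Negative curvature improves both sides: $\sinh R-R>R^3/6$ and $b/(4\pi+b)<b/(4\pi)$. The torus and the Klein bottle thus need separate arguments, and the gain is smallest for $m=1$, where the numerical check below is tightest.
\end{remark}

\section{Consequences}\label{sec:conseq}

\begin{proof}[Proof of Theorem~\ref{thm:114}]
Define $r>0$ by $r^2=0.57\,\pi m$, so that $2r^2/(\pi m)=1.14$. By Theorem~\ref{thm:sinh} it suffices to show $R_m<r$, that is, $\sinh r-r>Q_m$.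

\emph{Left side.} The first two terms of the power series give $\sinh r-r>\frac{r^3}{6}\big(1+\frac{r^2}{20}\big)$. We have $0.57\pi>1.7907>1.3381^2$, so $r^3>1.7907\cdot1.3381\,m^{3/2}>2.396\,m^{3/2}$ and $r^2/20>0.0895\,m$. Therefore
\begin{equation}\label{eq:left}
\sinh r-r>0.3993\,m^{3/2}(1+0.0895\,m).
\end{equation}

\emph{Right side.} We need lower bounds for $\ln(1+\frac m2)$. With $s=\frac{m}{m+4}\in(0,1)$ we have $1+\frac m2=\frac{1+s}{1-s}$, so
\begin{equation}\label{eq:log}
\ln\Big(1+\frac m2\Big)=2\Big(s+\frac{s^3}3+\frac{s^5}5+\cdots\Big).
\end{equation}

Let $m\ge2$. The first term of \eqref{eq:log} gives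
\[
Q_m^2\le m^2-\frac{4m^2}{m+4}=\frac{m^3}{m+4}\le\frac{m^3}6,
\]
so $Q_m<0.409\,m^{3/2}$, since $0.409^2>0.167>\frac16$. By \eqref{eq:left}, $\sinh r-r>0.3993\cdot1.179\,m^{3/2}>0.470\,m^{3/2}>Q_m$.

Let $m=1$. Now \eqref{eq:left} gives $\sinh r-r>0.3993\cdot1.0895>0.4350$, and the first term of \eqref{eq:log} is not enough, as it yields only $Q_1^2\le\frac15$. Three terms with $s=\frac15$ give $\ln\frac32>0.4+0.00533+0.00012>0.4054$. Hence $Q_1^2=1-2\ln\frac32<0.1892<0.189225=0.4350^2$, and $\sinh r-r>Q_1$.

Finally, $1.14^2=1.2996<\frac43$, so $1.14<2/\sqrt3$.
\end{proof}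

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An aspherical surface has $\chi<0$, or it has $\chi=0$ and is a torus or a Klein bottle. If $\chi<0$, Theorem~\ref{thm:114} gives \eqref{eq:loewner} with strict inequality. For the torus, \eqref{eq:loewner} and its equality case are Loewner's theorem \cite{Pu}, proved in Section~\ref{ss:torus}. For the Klein bottle, Bavard's theorem \cite{Bavard} gives $\operatorname{sys}^2/\operatorname{area}\le\frac{\pi}{2\sqrt2}<1.111<\frac2{\sqrt3}$. The only closed surface that is neither simply connected nor aspherical is $\mathbb{RP}^2$, and its round metric violates \eqref{eq:loewner}, as computed in Section~\ref{sec:intro}.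
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:asym}]
Since $Q_m\le m$, we have $R_m^3/6\le\sinh R_m-R_m\le m$, so $R_m\le(6m)^{1/3}$. Then
\[
e^{R_m}=2\sinh R_m+e^{-R_m}\le2m+2(6m)^{1/3}+1,
\]
which gives $R_m\le\ln m+O(1)=(1+o(1))\ln m$. Inserting this in Theorem~\ref{thm:sinh} gives the first bound. For the orientable surface of genus $h$ we have $m=2h-2$, and $\frac{\ln^2m}{m}=(1+o(1))\frac{\ln^2h}{2h}$.
\end{proof}

\begin{remark}\label{rem:num}
Numerically $R_1\approx1.3364$. On the surface with $\chi=-1$, the connected sum of three projective planes, Theorem~\ref{thm:sinh} thus bounds $\operatorname{sys}^2/\operatorname{area}$ by about $1.137$; equivalently, the area is at least about $0.8796\,\operatorname{sys}^2$. For $\chi=-2$, $R_2\approx1.7835$ gives a bound of about $1.013$. These values are not used in the proofs, and no sharpness is claimed for the constants of Theorem~\ref{thm:sinh}. The constant $2/\sqrt3$ in Theorem~\ref{thm:main} is sharp.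
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bavard} Bavard, Math. Ann. \textbf{274} (1986).

\bibitem{BZ} Burago and Zalgaller, \emph{Geometric Inequalities}.

\bibitem{KK} Karin Usadi Katz and Mikhail G. Katz, \emph{Hyperellipticity and Klein bottle companionship in systolic geometry}, arXiv:0811.1717 (2008).

\bibitem{Pu} Pu, 1952.

\end{thebibliography}
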